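\title{A hypergraph tree whose normalized Tur\'an number has no limit}

\begin{abstract}
An $r$-uniform tree is a subgraph of a tight $r$-tree. For such a tree $T$ the Tur\'an number $\mathrm{ex}_r(n,T)$ is $O(n^{r-1})$, and one may ask whether $\mathrm{ex}_r(n,T)/\binom{n}{r-1}$ always converges. We show that it need not. Let $T_4$ be obtained by adding two common vertices to every edge of the disjoint union of the star $K_{1,4}$ and the path $P_5$. Then $\mathrm{ex}_4(n,T_4)/\binom n3$ has upper limit $5/4$, approaches it exactly along sequences of orders asymptotic to powers of two, and stays bounded below $5/4$ along $n=3\cdot 2^j$. The reason is that a nearly extremal $T_4$-free hypergraph carries an almost associative operation, from which we build an elementary abelian $2$-group of order close to $n$. A $5$-uniform counterexample follows. For $r=2$ the limit exists for every forest.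
\end{abstract}

\section{Introduction}

Let $r\ge2$. An \emph{$r$-graph} $H$ consists of a finite vertex set $V(H)$ and a set of $r$-element subsets of it, the \emph{edges}; $|H|$ is the number of edges. An $r$-graph is a \emph{tight $r$-tree} if its edges can be ordered so that every edge $e$ after the first contains a vertex $v$ that belongs to no preceding edge, and the set $e-v$ lies in some preceding edge. Thus a tight tree grows from one edge by repeatedly attaching a new vertex to $r-1$ vertices of an existing edge. An $r$-graph is a \emph{tree} if it is a subgraph of a tight $r$-tree. For $r=2$, tight trees are the trees of graph theory, and trees in the present sense are forests.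

For an $r$-graph $T$ with at least one edge, $\mathrm{ex}_r(n,T)$ is the maximum number of edges in an $n$-vertex $r$-graph that is \emph{$T$-free}, that is, has no subgraph isomorphic to $T$. Put
\[
\alpha(n,T)=\frac{\mathrm{ex}_r(n,T)}{\binom{n}{r-1}} .
\]
F\"uredi, Jiang, Kostochka, Mubayi and Verstra\"ete \cite{FJKMV} ask:
\begin{center}
\emph{Does $\lim_{n\to\infty}\alpha(n,T)$ exist for each $r$-uniform tree $T$?}
\end{center}
Section~\ref{sec:ratio} collects the reasons to expect a positive answer. The answer is nevertheless negative.

Let $F=K_{1,4}\sqcup P_5$ be the disjoint union of a star with $4$ edges and a path on $5$ vertices, a forest with $10$ vertices and $8$ edges. For $r\ge3$ let $A$ be a set of $r-2$ new vertices, and let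
\[
T_r=\{A\cup e:\ e\in E(F)\}.
\]
This is a tree. Indeed, add an edge between the two components of $F$ to obtain a graph tree $F^+$, and order $E(F^+)$ so that each edge after the first has the form $uv$ with $v$ new and $u$ old. In the corresponding order of the sets $A\cup e$, the edge $A\cup\{u,v\}$ has the new vertex $v$, and $A\cup\{u\}$ lies in an earlier edge. So $\{A\cup e:e\in E(F^+)\}$ is a tight $r$-tree containing $T_r$. The tree $T_r$ is not itself tight: in any ordering, the first edge from the component of $F$ that appears second has two new vertices.

Throughout, $\alpha_r(n)=\alpha(n,T_r)$ and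
\[
M(n)=\tfrac5{24}\,n(n-1)(n-3)=\frac{n-3}{n-2}\cdot\frac54\binom n3 .
\]

\begin{theorem}\label{thm:four}
\begin{enumerate}
\item[(a)] For $n\ge45$ we have $\mathrm{ex}_4(n,T_4)\le M(n)$. Equality holds if and only if $n=2^m-1$ for some $m$, and then the extremal $4$-graph is unique up to isomorphism: its edges are the linearly dependent $4$-subsets of $\mathbb F_2^m\setminus\{0\}$.
\item[(b)] If $n=3\cdot2^j$ is large enough, then $\mathrm{ex}_4(n,T_4)\le(1-10^{-21})M(n)$. Hence $\limsup\alpha_4=\frac54$ and $\liminf\alpha_4\le(1-10^{-21})\frac54$, and the limit of $\alpha_4(n)$ does not exist.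
\item[(c)] Let $n_i\to\infty$. Then $\alpha_4(n_i)\to\frac54$ if and only if $\min_m|n_i/2^m-1|\to0$. The set of limit points of $\alpha_4$ is the nondegenerate interval $[\liminf\alpha_4,\frac54]$.
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:five}
We have $\limsup\alpha_5=1$ and $\liminf\alpha_5\le1-10^{-21}$, so the limit of $\alpha_5(n)$ does not exist.
\end{theorem}

\begin{theorem}\label{thm:two}
For every forest $T$ with at least one edge, $\lim_{n\to\infty}\mathrm{ex}_2(n,T)/n$ exists.
\end{theorem}

Theorem~\ref{thm:four} alone answers the question. We do not settle which $r\in\{3\}\cup\{6,7,\dots\}$ admit a counterexample.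

The proof of Theorem~\ref{thm:four} runs as follows. A $4$-graph is $T_4$-free exactly when the link graph of every pair of vertices is $F$-free, and a densest $F$-free graph consists of one vertex joined to everything, on top of disjoint copies of $K_4$ (Section~\ref{sec:links}). So in an extremal $4$-graph every pair $x,p$ singles out a third vertex $x*p$. The star in $F$ produces this operation, and the path in $F$ makes it associative; the vertex set, with one element added, becomes an elementary abelian $2$-group (Section~\ref{sec:lines}). In a nearly extremal $4$-graph the operation is defined and associative almost everywhere (Section~\ref{sec:near}), and this still forces $n$ to be close to a power of two (Section~\ref{sec:groups}). Section~\ref{sec:oscillation} draws the conclusions for $r=4$ and $r=5$. The proof of Theorem~\ref{thm:two} in Section~\ref{sec:forests} uses only Section~\ref{sec:ratio}.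

\section{Size and variation of the ratio}\label{sec:ratio}

We first check that $\binom n{r-1}$ is the right scale.

\begin{lemma}\label{lem:bounded}
If $T$ is a subgraph of a tight $r$-tree with $k$ edges, then $\alpha(n,T)\le k-1$ for all $n\ge r$.
\end{lemma}

\begin{proof}
Let $T^+$ be the tight tree and let $|H|>(k-1)\binom n{r-1}$. As long as some $(r-1)$-set lies in at least one and at most $k-1$ edges, delete these edges. Each $(r-1)$-set is treated at most once, so some edges survive, and in the surviving $r$-graph $H'$ every $(r-1)$-subset of an edge lies in at least $k$ edges. Embed $T^+$ in $H'$ edge by edge. When $j\le k-1$ edges have been embedded and $e$, with new vertex $v$, comes next, $r+j-1$ vertices are in use, of which $j$ lie outside the image of $e-v$. This image lies in at least $k>j$ edges of $H'$, so one of them adds an unused vertex.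
\end{proof}

In the other direction, if no vertex lies in all edges of $T$, then the $\binom{n-1}{r-1}$ $r$-sets through a fixed vertex form a $T$-free $r$-graph, so $\liminf\alpha(n,T)\ge1$.

For graphs the simplest cases converge. A $K_{1,k}$-free graph has maximum degree at most $k-1$, and disjoint copies of $K_k$ show that $\alpha(n,K_{1,k})\to(k-1)/2$. Pairwise intersecting edges form a star or a triangle, so the forest $2K_2$ of two disjoint edges has $\mathrm{ex}_2(n,2K_2)=n-1$ for $n\ge4$ and limit $1$. If $T$ is any connected graph tree, then $\lfloor N/n\rfloor$ disjoint copies of an extremal graph on $n$ vertices are $T$-free, so $\liminf_N\alpha(N,T)\ge\alpha(n,T)$ for every $n$, and the limit exists. For $r\ge3$ this argument gives nothing, since disjoint copies of a fixed $r$-graph have only $O(N)$ edges. What remains true for every $r$ is that the ratio changes slowly.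

\begin{lemma}\label{lem:slow}
Let $T$ be an $r$-uniform tree with at least one edge and no isolated vertex, and write $\alpha(n)=\alpha(n,T)$.
\begin{enumerate}
\item[(i)] If $n_i,n_i'\to\infty$ and $n_i'/n_i\to1$, then $\alpha(n_i')-\alpha(n_i)\to0$.
\item[(ii)] The set of limit points of $\alpha$ is the interval $[\liminf\alpha,\limsup\alpha]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $r\le n\le n'$. Adding isolated vertices gives $\mathrm{ex}_r(n,T)\le\mathrm{ex}_r(n',T)$. If $H$ is $T$-free on $n'$ vertices, then each of the $\binom{n'}{n}$ vertex sets of size $n$ spans at most $\mathrm{ex}_r(n,T)$ edges and each edge lies in $\binom{n'-r}{n-r}$ of these sets. Since $\binom{n'}{n}\binom nr=\binom{n'}r\binom{n'-r}{n-r}$, this gives $\mathrm{ex}_r(n',T)\le\mathrm{ex}_r(n,T)\binom{n'}r/\binom nr$. With $\binom nr=\frac{n-r+1}r\binom n{r-1}$ the two bounds read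
\[
\frac{\binom n{r-1}}{\binom{n'}{r-1}}\,\alpha(n)\ \le\ \alpha(n')\ \le\ \frac{n'-r+1}{n-r+1}\,\alpha(n).
\]
Both factors tend to $1$ when $n\to\infty$ and $n'/n\to1$, and $\alpha$ is bounded by Lemma~\ref{lem:bounded}.

(ii) Let $\liminf\alpha<c<\limsup\alpha$. Then $\alpha(n)<c\le\alpha(n+1)$ for infinitely many $n$, and along these $n$ we have $\alpha(n)\to c$, because $\alpha(n+1)-\alpha(n)\to0$ by (i).
\end{proof}

Lemma~\ref{lem:slow} says what a counterexample must look like. If the upper limit is approached along orders $n_1<n_2<\cdots$ with $n_{i+1}/n_i\to1$, for instance along a residue class, then the limit exists. Divisibility conditions on $n$, which may well affect the exact value of $\mathrm{ex}_r(n,T)$, are therefore invisible. For the limit to fail, even the \emph{nearly} extremal $r$-graphs must be confined to a set of orders with gaps of constant ratio.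

\section{Links, $F$-free graphs and the construction}\label{sec:links}

Let $H$ be a $4$-graph on $V$ and let $\pi\subset V$ be a pair. The \emph{link} $L_\pi$ is the graph on $V\setminus\pi$ in which $yz$ is an edge if and only if $\pi\cup\{y,z\}\in H$; we write $L_{xp}$ for $L_{\{x,p\}}$. By the definition of $T_4$, the $4$-graph $H$ contains $T_4$ if and only if some link contains $F$. Each edge of $H$ contributes one edge to six links, so
\begin{equation}\label{eq:six}
6|H|=\sum_\pi e(L_\pi),
\end{equation}
where $e(G)$ is the number of edges of a graph $G$. We need to know how dense an $F$-free graph can be, and we begin with the path. The best density of a $P_5$-free graph is attained by copies of $K_4$, and every other component is worse by a fixed amount per vertex.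

\begin{lemma}\label{lem:path}
Let $G$ be a $P_5$-free graph on $c$ vertices, $c_4$ of which lie in components isomorphic to $K_4$. Then $e(G)\le\frac32c-\frac14(c-c_4)$.
\end{lemma}

\begin{proof}
A copy of $K_4$ has $\frac32$ edges per vertex, so it suffices to show that a connected $P_5$-free graph on $c$ vertices other than $K_4$ has at most $\frac54c$ edges. For $c=1,2,3,4$ it has at most $0,1,3,5$ edges. Let $c\ge5$. A cycle of length at least $5$ contains $P_5$. A $4$-cycle has, by connectivity, a neighbor outside it, which again gives $P_5$. So all cycles are triangles. Two triangles sharing an edge contain a $4$-cycle; two triangles $abv$ and $vcd$ sharing only $v$ contain the path $abvcd$; two disjoint triangles together with a shortest path between them contain a path on at least $6$ vertices. Hence there is at most one cycle, and the number of edges is at most $c$.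
\end{proof}

\begin{lemma}\label{lem:F}
Let $G$ be an $F$-free graph on $N$ vertices.
\begin{enumerate}
\item[(i)] If $\deg v\ge9$, then $G-v$ is $P_5$-free, and $e(G)\le\frac52(N-1)$.
\item[(ii)] If all degrees are at most $8$, then $e(G)\le\frac32N+40$.
\end{enumerate}
In particular, $e(G)\le\frac52(N-1)$ if $N\ge43$.
\end{lemma}

\begin{proof}
(i) If $P$ is a copy of $P_5$ in $G-v$, then $v$ has at least $9-5=4$ neighbors off $P$, and these form a star disjoint from $P$. So $G-v$ is $P_5$-free, and $e(G)\le(N-1)+\frac32(N-1)$ by Lemma~\ref{lem:path}.

(ii) If $G$ contains no $K_{1,4}$, then all degrees are at most $3$ and $e(G)\le\frac32N$. Otherwise let $Q$ be the vertex set of a $K_{1,4}$. Then $G-Q$ is $P_5$-free, so it has at most $\frac32N$ edges, and at most $5\cdot8$ edges meet $Q$.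

Finally, $\frac32N+40<\frac52(N-1)$ for $N\ge43$.
\end{proof}

For $n\ge45$ the links of a $T_4$-free $4$-graph have $N=n-2\ge43$ vertices. This is the origin of the bound $45$, and \eqref{eq:six} gives the inequality in Theorem~\ref{thm:four}(a):
\begin{equation}\label{eq:upper}
\mathrm{ex}_4(n,T_4)\le\tfrac16\tbinom n2\cdot\tfrac52(n-3)=M(n)\qquad(n\ge45).
\end{equation}
Equality requires that all links have $\frac52(n-3)$ edges simultaneously. Vector spaces over $\mathbb F_2$ achieve this. For $m\ge2$ let $D_m$ be the $4$-graph on $\mathbb F_2^m\setminus\{0\}$ whose edges are the linearly dependent $4$-sets. A set of distinct nonzero vectors over $\mathbb F_2$ is dependent if and only if some nonempty subset has sum $0$, and such a subset has at least three elements. So a $4$-set is an edge of $D_m$ if and only if three of its elements, or all four, have sum $0$.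

\begin{proposition}\label{prop:construction}
Let $n=2^m-1$. In $D_m$, the link of a pair $\{x,p\}$ is the following graph: the vertex $x+p$ is adjacent to all others, and two other vertices are adjacent if and only if they lie in the same coset of the subspace $\{0,x,p,x+p\}$. The $4$-graph $D_m$ is $T_4$-free and has $M(n)$ edges.
\end{proposition}

\begin{proof}
Put $h=x+p$. For distinct $y,z\notin\{0,x,p\}$, the possible zero sums in $\{x,p,y,z\}$ are $x+p+y$, $x+p+z$, $x+y+z$, $p+y+z$ and $x+p+y+z$. So $yz\in L_{xp}$ if and only if $h\in\{y,z\}$ or $y+z\in\{x,p,x+p\}$. The vertices of $L_{xp}-h$ are the vectors outside the subspace $\{0,x,p,h\}$, which form a union of cosets; this proves the description, and $L_{xp}-h$ is a disjoint union of copies of $K_4$. Each component of $F$ is connected and has $5$ vertices, so each would have to use $h$ in a copy of $F$ in $L_{xp}$, which is impossible. Thus $D_m$ is $T_4$-free. Every link has $(n-3)+\frac32(n-3)$ edges, and \eqref{eq:six} gives $|D_m|=M(n)$.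
\end{proof}

\begin{example}
Let $m=4$, $n=15$, with basis $e_1,\dots,e_4$. The link of $\{e_1,e_2\}$ has $13$ vertices: $e_1+e_2$, and the three cosets containing $e_3$, $e_4$ and $e_3+e_4$. It has $12+3\cdot6=30$ edges, so $|D_4|=\frac16\cdot105\cdot30=525=M(15)$. This agrees with a direct count: of the $\binom{15}4=1365$ four-sets, $15\cdot14\cdot12\cdot8/24=840$ are bases.
\end{example}

Together, \eqref{eq:upper} and Proposition~\ref{prop:construction} show that $\limsup\alpha_4=\frac54$.

\section{Lines, closure and the extremal case}\label{sec:lines}

The \emph{degree} of a triple of vertices is the number of edges containing it; the degree of $\{x,p,v\}$ equals the degree of $v$ in $L_{xp}$. In $D_m$ the triples $\{x,p,x+p\}$ have degree $n-3$ and all others have degree $4$, so the addition can be read off from the degrees. We now do this in an arbitrary $T_4$-free $4$-graph, as far as its links are nearly as dense as possible.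

In this section $H$ is a $T_4$-free $4$-graph on $V$ with $|V|=n\ge45$, and $0\le\beta\le\frac1{100}$. The value $\beta=0$ will give the extremal case, and small positive values will be used in Section~\ref{sec:near}. The \emph{deficiency} of a pair $\pi$ is $d(\pi)=\frac52(n-3)-e(L_\pi)$. It is nonnegative by Lemma~\ref{lem:F}, and by \eqref{eq:six}
\begin{equation}\label{eq:deficiency}
\sum_\pi d(\pi)=6\bigl(M(n)-|H|\bigr).
\end{equation}
A pair $\pi$ is \emph{good} if $d(\pi)\le\beta n$, and \emph{bad} otherwise. A triple is \emph{heavy} if its degree is at least $9$.

\begin{lemma}\label{lem:good}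
Let $\pi$ be a good pair. Then $\pi$ lies in exactly one heavy triple $\pi\cup\{h\}$. This triple has degree at least $n-3-\beta n$, the graph $L_\pi-h$ is $P_5$-free, and all but at most $4\beta n$ vertices of $L_\pi-h$ lie in components isomorphic to $K_4$.
\end{lemma}

\begin{proof}
We have $e(L_\pi)-\frac32(n-2)-40\ge(1-\beta)n-44.5>0$, so by Lemma~\ref{lem:F} some vertex $v$ has degree at least $9$ in $L_\pi$, and $L_\pi-v$ is $P_5$-free for every such $v$. Now $e(L_\pi)=\deg v+e(L_\pi-v)$, where $\deg v\le n-3$ and $e(L_\pi-v)\le\frac32(n-3)$. The sum is within $\beta n$ of its maximum, so each term is: $\deg v\ge n-3-\beta n$ and $e(L_\pi-v)\ge\frac32(n-3)-\beta n$. By Lemma~\ref{lem:path}, at most $4\beta n$ vertices of $L_\pi-v$ lie outside $K_4$-components.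

Suppose that $v'\ne v$ also has degree at least $9$. The same argument gives $\deg v'\ge n-3-\beta n$. But the component of $v'$ in $L_\pi-v$ is a $K_4$ or has at most $4\beta n$ vertices, so $\deg v'\le4\beta n+4$. This is impossible, since $(1-5\beta)n>7$.
\end{proof}

The vertex $h$ is the \emph{apex} of $\pi$, written $h(x,p)$ when $\pi=\{x,p\}$. Being heavy is a property of the unordered triple. So if $h=h(x,p)$ and the pair $\{x,h\}$ is also good, then $p=h(x,h)$. To have this symmetry available, we call a heavy triple a \emph{line} if all three of its pairs are good. By Lemma~\ref{lem:good}, two distinct lines share at most one vertex, and a line forms an edge of $H$ with all but at most $\beta n$ of the other $n-3$ vertices. Write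
\[
x*y=z\quad\text{if }\{x,y,z\}\text{ is a line.}
\]
This is a partially defined commutative operation, $x*x$ is never defined, and $x*y=z$ if and only if $x*z=y$.

Why should $*$ be associative? Fix a good pair $\{x,p\}$. A line through $x$ usually forms an edge of $H$ with $p$, so its other two points are usually adjacent in $L_{xp}$; the same holds with $x$ and $p$ exchanged. Thus $L_{xp}$ contains most of two matchings, one from the lines through $x$ and one from the lines through $p$. Following them alternately for two steps in both directions from a vertex $y$, we obtain the walk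
\[
u\ \stackrel{p}{\rule[0.6ex]{2em}{0.4pt}}\ z\ \stackrel{x}{\rule[0.6ex]{2em}{0.4pt}}\ y\ \stackrel{p}{\rule[0.6ex]{2em}{0.4pt}}\ w\ \stackrel{x}{\rule[0.6ex]{2em}{0.4pt}}\ u' ,
\]
in which each edge forms a line with its label. The walk is a forbidden $P_5$ unless it closes up.

\begin{lemma}[Closure]\label{lem:closure}
Let $\{x,p\}$ be a good pair with apex $h$, and let $y\in V$. Suppose that
\[
z=x*y,\qquad w=p*y,\qquad u=p*z,\qquad u'=x*w
\]
are defined, and that each of $\{x,p,y,z\}$, $\{x,p,y,w\}$, $\{x,p,z,u\}$, $\{x,p,w,u'\}$ has four elements and is an edge of $H$. Then $u=u'$, that is, $p*(x*y)=x*(p*y)$, and $y,z,u,w$ are the four vertices of a $4$-cycle in $L_{xp}-h$.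
\end{lemma}

\begin{proof}
Consider the lines $\ell_1=\{x,y,z\}$, $\ell_2=\{p,y,w\}$, $\ell_3=\{p,z,u\}$, $\ell_4=\{x,w,u'\}$. As the four given sets have four elements, $\ell_1$ and $\ell_4$ avoid $p$, while $\ell_2$ and $\ell_3$ avoid $x$.

None of these lines contains $h$. If $h\in\ell_1$, say, then the pair $\{x,h\}$ is good, being a pair of a line, and it lies in the heavy triples $\ell_1$ and $\{x,p,h\}$, which differ because $p\notin\ell_1$. This contradicts Lemma~\ref{lem:good}. The argument for $\ell_4$ is the same, and for $\ell_2,\ell_3$ one uses the pair $\{p,h\}$. Hence $uz$, $zy$, $yw$, $wu'$ are edges of $L_{xp}-h$.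

Consecutive vertices of the walk $u,z,y,w,u'$ are distinct. The distinct lines $\ell_1,\ell_2$ share $y$, so $z\ne w$; the distinct lines $\ell_1,\ell_3$ share $z$, so $u\ne y$; the distinct lines $\ell_2,\ell_4$ share $w$, so $u'\ne y$. If $u=w$, then $\ell_2$ and $\ell_3$ share $p$ and $w$, so they coincide and $y=z$, which is false. If $u'=z$, then $\ell_1$ and $\ell_4$ share $x$ and $z$, so they coincide and $y=w$, which is false. The only possible coincidence is $u=u'$, and it must occur because $L_{xp}-h$ is $P_5$-free.
\end{proof}

When all pairs are good and $\beta=0$, the lemma applies without exceptions, and the whole mechanism of Theorem~\ref{thm:four} is visible.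

\begin{proof}[Proof of Theorem~\ref{thm:four}(a)]
By \eqref{eq:upper} and Proposition~\ref{prop:construction}, it remains to show that a $T_4$-free $H$ on $n\ge45$ vertices with $|H|=M(n)$ is isomorphic to some $D_m$. Take $\beta=0$. By \eqref{eq:deficiency} all deficiencies vanish, so all pairs are good. By Lemma~\ref{lem:good}, $x*p=h(x,p)$ is defined for all $x\ne p$, a line together with any fourth vertex is an edge, and $L_{xp}-h(x,p)$ is a disjoint union of copies of $K_4$.

Let $x,p,y$ be distinct and not a line. We check the hypotheses of Lemma~\ref{lem:closure}. The elements $z=x*y$ and $w=p*y$ are defined, and $z\ne p$, $w\ne x$ because $\{x,p,y\}$ is not a line; so $u=p*z$ and $u'=x*w$ are defined. If $u=x$, then the lines $\{p,z,x\}$ and $\{x,y,z\}$ coincide and $p=y$; if $u'=p$, then $\{x,w,p\}$ and $\{p,y,w\}$ coincide and $x=y$. So $p\notin\{x,y,z\}\cup\{x,w,u'\}$ and $x\notin\{p,y,w\}\cup\{p,z,u\}$. Each of the four sets in the lemma is thus a line with a fourth vertex, hence an edge, and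
\begin{equation}\label{eq:exact}
p*(x*y)=x*(p*y)\qquad\text{for distinct }x,p,y\text{ not forming a line.}
\end{equation}

On $V\cup\{0\}$ define $x+y=x*y$ for distinct $x,y\in V$, and $x+x=0$, $x+0=0+x=x$ for all $x$. This operation is commutative with identity $0$. We verify $(x+y)+z=x+(y+z)$. If one of $x,y,z$ is $0$, both sides equal the sum of the other two. Let $x,y,z\in V$.
\begin{itemize}
\item If they are distinct and not a line, then $x*y\ne z$ and $y*z\ne x$, and the claim is $z*(x*y)=x*(z*y)$, which is \eqref{eq:exact} with $p=z$.
\item If they form a line, the two sides are $z+z=0$ and $x+x=0$.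
\item If $z=x$, the claim is $(x+y)+x=x+(y+x)$, which holds by commutativity.
\item If $x=y\ne z$, the two sides are $0+z=z$ and $x*(x*z)=z$.
\item If $y=z\ne x$, the two sides are $(x*y)*y=x$ and $x+0=x$.
\end{itemize}
So $V\cup\{0\}$ is an abelian group in which $x+x=0$ for all $x$, that is, a vector space $\mathbb F_2^m$, and $n=2^m-1$. In $L_{xp}$ the vertex $h=x+p$ is adjacent to all others. For $y\notin\{x,p,h\}$, Lemma~\ref{lem:closure} shows that $y$, $x+y$, $x+p+y$, $p+y$ lie on a $4$-cycle of $L_{xp}-h$, so they form the $K_4$-component of $y$. Thus $H$ has the same links as $D_m$ (Proposition~\ref{prop:construction}), and $H=D_m$.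
\end{proof}

\begin{remark}\label{rem:cyclic}
A system of lines covering almost all pairs does not restrict $n$ by itself. In $\mathbb Z_n$, take as lines the triples of distinct elements with sum $0$. Two of them share at most one element, and $x*y=-x-y$ is defined for all but at most $2n$ ordered pairs of distinct elements. Here $p*(x*y)=x+y-p$ and $x*(p*y)=p+y-x$ agree only if $2x=2p$. It is the closure property, and hence the path in $F$, that singles out the powers of two.
\end{remark}

\section{Nearly extremal $4$-graphs}\label{sec:near}

By Lemma~\ref{lem:slow}, the exact result says nothing about the limit: we have to exclude $4$-graphs with $(1-\varepsilon)M(n)$ edges. We show that in such a $4$-graph the hypotheses of Lemma~\ref{lem:closure} hold for almost all $(x,p,y)$. For an operation $*$ defined by lines, say that a triple $(x,p,y)\in V^3$ is \emph{associative} if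
\begin{equation}\label{eq:assoc}
x*p,\ \ (x*p)*y,\ \ p*y,\ \ x*(p*y)\ \text{ are defined and }\ (x*p)*y=x*(p*y).
\end{equation}

\begin{proposition}\label{prop:near}
Let $0<\beta\le\frac1{100}$, $\varepsilon=(2\beta/5)^2$ and $n\ge2/\beta$. Let $H$ be a $T_4$-free $4$-graph on an $n$-set $V$ with $|H|\ge(1-\varepsilon)M(n)$, and define lines as in Section~\ref{sec:lines}. Then all but at most $100\beta n^3$ triples in $V^3$ are associative.
\end{proposition}

\begin{proof}
\emph{Bad pairs.} By \eqref{eq:deficiency}, $\sum_\pi d(\pi)\le6\varepsilon M(n)\le\frac52\varepsilon n\binom n2$. Each bad pair contributes more than $\beta n$, so at most $\frac{5\varepsilon}{2\beta}\binom n2=\frac{2\beta}5\binom n2$ pairs are bad. In particular there are at most $\beta n^2$ ordered bad pairs.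

\emph{Undefined products.} We claim that $x*p$ is undefined for at most $21\beta n^2$ ordered pairs $(x,p)$ with $x\ne p$. At most $\beta n^2$ of them are bad. If $\{x,p\}$ is good with apex $h$ and $x*p$ is undefined, then the heavy triple $\{x,p,h\}$ is not a line, so $\{x,h\}$ or $\{p,h\}$ is bad. The difficulty is that one bad pair might spoil many good ones. It cannot: suppose that $\{x,h\}$ is bad. The vertex $p$ has degree at least $n-3-\beta n\ge n/2$ in $L_{xh}$, and the degrees in $L_{xh}$ sum to at most $5n$ by Lemma~\ref{lem:F}, which holds for bad pairs too. So each ordered bad pair $(x,h)$ arises from at most $10$ vertices $p$, and this case accounts for at most $10\beta n^2$ pairs $(x,p)$. Exchanging $x$ and $p$ gives the same bound when $\{p,h\}$ is bad.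

\emph{The hypotheses of Lemma~\ref{lem:closure}.} We impose four conditions on $(x,p,y)\in V^3$ and count, for each, the triples that satisfy the earlier conditions but not this one.
\begin{enumerate}
\item[(1)] \emph{$x,p,y$ are distinct and $\{x,p\}$ is good.} At most $3n^2+\beta n^3$ triples fail.
\item[(2)] \emph{$z=x*y$ and $w=p*y$ are defined.} At most $2\cdot21\beta n^3$ triples fail.
\item[(3)] \emph{$u=p*z$ and $u'=x*w$ are defined.} The map $(x,p,y)\mapsto(x,p,z)$ is injective because $y=x*z$, and $u$ is undefined only if $p=z$ or $(p,z)$ is one of the pairs counted above. This excludes at most $n^2+21\beta n^3$ triples. The map $(x,p,y)\mapsto(x,p,w)$, injective because $y=p*w$, gives the same bound for $u'$.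
\item[(4)] \emph{The four sets in Lemma~\ref{lem:closure} are edges.} They consist of a line and one more vertex: $\{x,y,z\}$ and $p$; $\{p,y,w\}$ and $x$; $\{p,z,u\}$ and $x$; $\{x,w,u'\}$ and $p$. In each case the first two listed points of the line and the additional vertex determine $(x,p,y)$, by the injectivity noted in (3). The two points can be chosen in at most $n^2$ ways, and then at most $\beta n+3$ vertices of $V$ lie on the line or fail to form an edge with it. At most $4(\beta n+3)n^2$ triples fail.
\end{enumerate}
The total is at most $89\beta n^3+17n^2\le100\beta n^3$, as $n\ge2/\beta$. For every other triple, Lemma~\ref{lem:closure} shows that $p*(x*y)$ and $x*(p*y)$ are defined and equal. Exchanging the names of $p$ and $y$, we find that $y*(x*p)=x*(y*p)$ for all but at most $100\beta n^3$ triples, and by commutativity this is \eqref{eq:assoc}.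
\end{proof}

\section{From almost associative line systems to groups of exponent two}\label{sec:groups}

The hypergraph plays no further role. What we need is a robust form of the conclusion $n+1=2^m$.

\begin{proposition}\label{prop:group}
Let $0<\delta\le\frac1{100}$. Let $\mathcal L$ be a set of triples on an $n$-set $V$, any two sharing at most one vertex, and write $x*y=z$ if $\{x,y,z\}\in\mathcal L$. If all but at most $\delta^4n^3$ triples in $V^3$ are associative, then there is an integer $m$ with
\[
(1-\delta)\,n\ \le\ 2^m\ \le\ \frac n{1-4\delta}.
\]
\end{proposition}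

We cannot put a group structure on $V$ directly, since a group law tolerates no exceptions. Instead we work with the maps $\sigma_x\colon y\mapsto x*y$, which in the model $\mathbb F_2^m$ are the translations, and we identify maps that agree almost everywhere. The maps $\sigma_x$ are not closed under composition, even approximately: $\sigma_x\sigma_p$ is close to $\sigma_{x*p}$ for most pairs but not for all. The products $\sigma_x\sigma_y$ behave better. In the model, $x+y=w+p$ has a solution $w$ for every $p$; here too $\sigma_x\sigma_y$ will be close to some $\sigma_w\sigma_p$ for almost every prescribed $p$. Two products can then be written with a common factor $\sigma_p$, which allows us to compare them and to multiply them. The comparison shows that two products agree almost everywhere or almost nowhere, and this dichotomy keeps the errors from accumulating.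

The group obtained in this way will have $g^2=1$ for most elements $g$. The following lemma finishes the argument; it uses only that a subgroup with more than half of the elements of a finite group is the whole group, by Lagrange's theorem.

\begin{lemma}\label{lem:34}
Let $\mathcal G$ be a finite group and $S=\{g\in\mathcal G:g^2=1\}$. If $|S|>\frac34|\mathcal G|$, then $|\mathcal G|$ is a power of two.
\end{lemma}

\begin{proof}
Let $a\in S$. Each of the conditions $b\in S$ and $ab\in S$ excludes fewer than a quarter of all $b\in\mathcal G$, so more than half of all $b$ satisfy both, and then $ab=(ab)^{-1}=b^{-1}a^{-1}=ba$. Hence the centralizer of $a$ is $\mathcal G$. So the center of $\mathcal G$ contains $S$, and therefore equals $\mathcal G$. In an abelian group $S$ is a subgroup, so $S=\mathcal G$, and $\mathcal G$ is a vector space over $\mathbb F_2$.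
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:group}]
A \emph{partial injection} is an injective map from a subset of $V$ to $V$. The composition $fg$ is defined at $v$ when $g$ is defined at $v$ and $f$ at $g(v)$, and $(fg)^{-1}=g^{-1}f^{-1}$. Each $\sigma_x$ is a partial injection with $\sigma_x^{-1}=\sigma_x$. We measure errors in units of $\delta^2n$: write $f\approx_ig$ if $f$ and $g$ are both defined and equal at $(1-i\delta^2)n$ or more points, and call $f$ \emph{$i$-total} if $f\approx_if$, that is, if its domain has at least $(1-i\delta^2)n$ points. We use four rules.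
\begin{enumerate}
\item[(R1)] If $f\approx_ig$ and $g\approx_jk$, then $f\approx_{i+j}k$.
\item[(R2)] If $f\approx_ig$ and $k$ is $j$-total, then $kf\approx_{i+j}kg$ and $fk\approx_{i+j}gk$. Indeed, let $B$ be the set where $f$ and $g$ agree. By injectivity, $f$ maps at most $j\delta^2n$ points of $B$ outside the domain of $k$, and $k$ maps at most $i\delta^2n$ points of its domain outside $B$.
\item[(R3)] If $f\approx_ig$, then $f^{-1}\approx_ig^{-1}$, since the inverses agree on $f(B)$.
\item[(R4)] If $x\ne x'$, then $\sigma_xk$ and $\sigma_{x'}k$ agree nowhere, since $x*v=x'*v=u$ would give two triples of $\mathcal L$ through $v$ and $u$.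
\end{enumerate}

Call $(x,p)\in V^2$ \emph{nice} if $(x,p,y)$ is associative for all but at most $\delta^2n$ elements $y$. Then $x*p$ is defined and $\sigma_x\sigma_p\approx_1\sigma_{x*p}$. At most $\delta^4n^3/(\delta^2n)=\delta^2n^2$ pairs are not nice. Let $X$ be the set of those $x$ for which $(x,p)$ is nice for all but at most $\delta n$ elements $p$; then $|V\setminus X|\le\delta^2n^2/(\delta n)=\delta n$. If $x\in X$, then some $(x,p)$ is nice, so $\sigma_x\sigma_p$ is $1$-total, and $\sigma_p$ maps its domain injectively into the domain of $\sigma_x$. Hence
\[
\sigma_x\text{ is $1$-total and }\sigma_x\sigma_x\approx_1\mathrm{id}\qquad(x\in X).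
\]
For $a=(x,y)\in X^2$ put $f_a=\sigma_x\sigma_y$; it is $2$-total by (R2).

\medskip\noindent\emph{Step 1: many representations.} We claim that for each $a=(x,y)\in X^2$,
\begin{enumerate}
\item[(i)] for at least $(1-4\delta)n$ elements $p\in X$ there is $w\in X$ with $f_a\approx_7\sigma_w\sigma_p$;
\item[(ii)] for at least $(1-4\delta)n$ elements $p\in X$ there is $w'\in X$ with $f_a\approx_7\sigma_p\sigma_{w'}$.
\end{enumerate}
For (i), consider the $p$ such that $p\in X$, the pair $(y,p)$ is nice, the pair $(x,q)$ is nice for $q=y*p$, and $w=x*q$ lies in $X$. The maps $p\mapsto q$ and $p\mapsto w$ are injective, so each of the four conditions excludes at most $\delta n$ further values of $p$. For such $p$, (R2) applied to $\sigma_p\sigma_p\approx_1\mathrm{id}$ and to $\sigma_y\sigma_p\approx_1\sigma_q$ gives $\sigma_y\approx_2\sigma_y\sigma_p\sigma_p\approx_2\sigma_q\sigma_p$. Applying (R2) to $\sigma_y\approx_4\sigma_q\sigma_p$ and to $\sigma_x\sigma_q\approx_1\sigma_w$, we get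
\[
\sigma_x\sigma_y\approx_5\sigma_x\sigma_q\sigma_p\approx_2\sigma_w\sigma_p .
\]
For (ii), apply (i) to $(y,x)$ and take inverses by (R3).

\medskip\noindent\emph{Step 2: the classes and their number.} Let $a,b\in X^2$. As $8\delta<1$, some $p$ serves both in Step~1(i): $f_a\approx_7\sigma_w\sigma_p$ and $f_b\approx_7\sigma_{w'}\sigma_p$. If $w=w'$, then $f_a\approx_{14}f_b$. If $w\ne w'$, then by (R4) the maps $f_a$ and $f_b$ can agree only at points where one of the two approximations fails, so at most at $14\delta^2n$ points. Write $a\sim b$ if $f_a$ and $f_b$ agree at more than $n/2$ points. Then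
\begin{equation}\label{eq:dichotomy}
a\sim b\ \Longrightarrow\ f_a\approx_{14}f_b,\qquad\text{and}\qquad f_a\approx_{88}f_b\ \Longrightarrow\ a\sim b,
\end{equation}
because $88\delta^2<\frac12$. The relation $\sim$ is symmetric, reflexive as $f_a\approx_2f_a$, and transitive as $a\sim b\sim c$ gives $f_a\approx_{28}f_c$. Let $\mathcal G$ be the set of classes $[a]$. By (R4), a class contains at most one pair $(w,p)$ for each $p\in X$, so it has at most $|X|$ elements; by Step~1(i), it has at least $(1-4\delta)n$ elements. The classes partition $X^2$, so
\begin{equation}\label{eq:order}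
(1-\delta)n\le|X|\le|\mathcal G|\le\frac{|X|^2}{(1-4\delta)n}\le\frac n{1-4\delta}.
\end{equation}

\medskip\noindent\emph{Step 3: the group law.} Call $c\in X^2$ a \emph{product} of $a$ and $b$ if $f_c\approx_{21}f_af_b$.

Products exist. By Step~1 there is a common $p\in X$ with $f_a\approx_7\sigma_w\sigma_p$ and $f_b\approx_7\sigma_p\sigma_{w'}$, and (R2) gives
\[
f_af_b\approx_9\sigma_w\sigma_pf_b\approx_9\sigma_w\sigma_p\sigma_p\sigma_{w'}\approx_3\sigma_w\sigma_{w'} ,
\]
so $(w,w')$ is a product.

The class of a product depends only on $[a]$ and $[b]$. If $a\sim a'$ and $b\sim b'$, then $f_af_b\approx_{16}f_{a'}f_b\approx_{16}f_{a'}f_{b'}$. So a product $c$ of $a,b$ and a product $c'$ of $a',b'$ satisfy $f_c\approx_{74}f_{c'}$, and $c\sim c'$ by \eqref{eq:dichotomy}. We define $[a][b]=[c]$.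

The law is associative. Let $d$ be a product of $a,b$ and $e$ a product of $d,c$; let $d'$ be a product of $b,c$ and $e'$ a product of $a,d'$. Then $f_e\approx_{21}f_df_c\approx_{23}f_af_bf_c$ and $f_{e'}\approx_{21}f_af_{d'}\approx_{23}f_af_bf_c$, so $f_e\approx_{88}f_{e'}$ and $e\sim e'$.

There is an identity. The pairs $(x,x)$ with $x\in X$ satisfy $f_{(x,x)}\approx_1\mathrm{id}$, so they lie in one class, denoted $1$. By (R2), $f_{(x,x)}f_a\approx_3f_a$ and $f_af_{(x,x)}\approx_3f_a$, so $1\cdot[a]=[a]\cdot1=[a]$.

There are inverses. We have $f_{(x,y)}f_{(y,x)}=\sigma_x\sigma_y\sigma_y\sigma_x\approx_3\sigma_x\sigma_x=f_{(x,x)}$ for all $x,y\in X$, so $[(x,y)][(y,x)]=1$ and, with the names exchanged, $[(y,x)][(x,y)]=1$.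

\medskip\noindent\emph{Step 4: most elements square to $1$.} Suppose that a class $\gamma$ contains a nice pair $(w,p)$. Put $z=w*p$ and $f=\sigma_w\sigma_p\approx_1\sigma_z$. Then $\sigma_z$ is $1$-total, so $\sigma_z\sigma_z\approx_1\mathrm{id}$, and
\[
ff\approx_3\sigma_zf\approx_2\sigma_z\sigma_z\approx_1\mathrm{id}\approx_1f_{(w,w)} .
\]
Hence $\gamma^2=1$. A class without a nice pair consists of at least $(1-4\delta)n$ pairs that are not nice, so the number of such classes is at most $\delta^2n/(1-4\delta)<\frac14(1-\delta)n\le\frac14|\mathcal G|$. By Lemma~\ref{lem:34}, $|\mathcal G|=2^m$ for some $m$, and \eqref{eq:order} completes the proof.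
\end{proof}

The example in Remark~\ref{rem:cyclic} exists for every $n$, so the hypothesis on associative triples cannot be replaced by the assumption that $*$ is defined almost everywhere.

\section{Oscillation for $r=4$ and $r=5$}\label{sec:oscillation}

Propositions~\ref{prop:near} and~\ref{prop:group} combine as follows.

\begin{corollary}\label{cor:power}
Let $0<\delta\le\frac1{100}$, $\varepsilon=(\delta^4/250)^2$ and $n\ge200/\delta^4$. If $\mathrm{ex}_4(n,T_4)\ge(1-\varepsilon)M(n)$, then $(1-\delta)n\le2^m\le n/(1-4\delta)$ for some integer $m$.
\end{corollary}

\begin{proof}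
Put $\beta=\delta^4/100$. Then $\varepsilon=(2\beta/5)^2$ and $n\ge2/\beta$, so Proposition~\ref{prop:near} applies to an extremal $4$-graph. Its lines satisfy the hypothesis of Proposition~\ref{prop:group}, since $100\beta=\delta^4$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}(b)]
Take $\delta=\frac1{100}$, so that $\varepsilon=1.6\cdot10^{-21}>10^{-21}$, and let $n=3\cdot2^j\ge200/\delta^4$. Every number $2^m/n$ has the form $2^i/3$ with $i$ an integer, so it is at most $\frac23$ or at least $\frac43$, and it does not lie in $[0.99,1/0.96]$. By Corollary~\ref{cor:power}, $\mathrm{ex}_4(n,T_4)<(1-\varepsilon)M(n)\le(1-10^{-21})M(n)$. Since $M(n)\le\frac54\binom n3$, we get $\liminf\alpha_4\le(1-10^{-21})\frac54$, while $\limsup\alpha_4=\frac54$ by Section~\ref{sec:links}.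
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:four}(c)]
Suppose that $\alpha_4(n_i)\to\frac54$. Fix $\delta$ and $\varepsilon$ as in Corollary~\ref{cor:power}. For large $i$ we have $\mathrm{ex}_4(n_i,T_4)\ge(1-\varepsilon)\frac54\binom{n_i}3\ge(1-\varepsilon)M(n_i)$, so $1-4\delta\le n_i/2^m\le1/(1-\delta)\le1+4\delta$ for some $m$. As $\delta$ is arbitrarily small, $\min_m|n_i/2^m-1|\to0$.

Conversely, let $n_i/2^{m_i}\to1$ and put $n_i'=2^{m_i}-1$. Then $n_i'\to\infty$, $n_i'/n_i\to1$, and $\alpha_4(n_i')\to\frac54$ by part (a). Lemma~\ref{lem:slow}(i) gives $\alpha_4(n_i)\to\frac54$.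

The last statement is Lemma~\ref{lem:slow}(ii); the interval is nondegenerate by part (b).
\end{proof}

To pass to $r=5$, define the \emph{link of a vertex} $v$ in a $5$-graph $H$ as the $4$-graph on $V(H)-v$ with edges $e-v$ for $v\in e\in H$. As $T_5$ arises from $T_4$ by adding one new vertex to every edge, $H$ is $T_5$-free if and only if all its vertex links are $T_4$-free. The sizes of the vertex links sum to $5|H|$.

\begin{proof}[Proof of Theorem~\ref{thm:five}]
A $T_5$-free $5$-graph on $n$ vertices has at most $\frac n5\,\mathrm{ex}_4(n-1,T_4)$ edges. Since $\binom n4=\frac n4\binom{n-1}3$, this says $\alpha_5(n)\le\frac45\alpha_4(n-1)$. By Theorem~\ref{thm:four}(b), $\limsup\alpha_5\le1$ and $\liminf\alpha_5\le1-10^{-21}$.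

It remains to find $5$-graphs all of whose vertex links are extremal. Let $n=2^m$, and let $H$ be the $5$-graph on $\mathbb F_2^m$ whose edges are the $5$-sets containing four elements with sum $0$. A translation $y\mapsto y+v$ does not change a sum of four elements, so it is an automorphism of $H$, and all vertex links are isomorphic to the link of $0$. A $4$-set of nonzero vectors belongs to this link if and only if all four of its elements, or three of them together with $0$, have sum $0$. So the link of $0$ is $D_m$. By Proposition~\ref{prop:construction}, $H$ is $T_5$-free and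
\[
|H|=\frac n5M(n-1)=\frac{n(n-1)(n-2)(n-4)}{24}=\frac{n-4}{n-3}\binom n4 .
\]
Hence $\limsup\alpha_5=1$.
\end{proof}

\section{Forests}\label{sec:forests}

Let $r=2$. We want to turn one dense $T$-free graph $G$ on $n$ vertices into $T$-free graphs of nearly the same density on $N$ vertices, for all large $N$. For connected $T$, disjoint copies of $G$ did this. For $T=2K_2$ they fail, but a star can be enlarged by keeping its center and copying its leaves. In general we keep the bounded set $S$ of vertices of linear degree and copy the rest.

Two difficulties arise. First, copying can multiply a configuration that is rare in $G$. A star together with one disjoint edge does not contain the matching $3K_2$, but after copying everything except the center it does. Rare configurations can be covered by a bounded set $Z$ of vertices, and we destroy them by deleting the edges at $Z$. Second, this deletion must be cheap. The size of $Z$ depends on $|S|$, hence on the degree threshold that defines $S$, and the vertices of $Z$ need to have degrees far below that threshold. We therefore choose the threshold by the pigeonhole principle from a rapidly decreasing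 sequence, so that the vertices of intermediate degree carry few edges.

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Isolated vertices of $T$ do not affect $\mathrm{ex}_2(n,T)$ for $n\ge|V(T)|$, so we assume that $T$ has none. Let $t=|V(T)|$. As $T$ is contained in a tree on the same vertex set, Lemma~\ref{lem:bounded} gives $\mathrm{ex}_2(n,T)\le tn$. Let $\alpha=\limsup\mathrm{ex}_2(n,T)/n$ and $0<\varepsilon<1$. We show that $\liminf_N\mathrm{ex}_2(N,T)/N\ge\alpha-4\varepsilon$.

\emph{Constants.} A \emph{pattern} over a finite set $S$ is a pair $(\tau,\chi)$, where $\tau$ is a tree on at most $t$ vertices (a single vertex is allowed) and $\chi$ assigns a subset of $S$ to each vertex of $\tau$. Two patterns over $S$ are isomorphic if some isomorphism of the trees preserves the assigned subsets. The number $c(s)$ of isomorphism classes over a set of size $s$ is finite and nondecreasing in $s$. Put $k=\lceil2t/\varepsilon\rceil$, $\varepsilon_0=1$ and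
\[
s_i=\lfloor2t/\varepsilon_i\rfloor,\qquad\varepsilon_{i+1}=\min\Bigl(\varepsilon_i,\ \frac{\varepsilon}{t^2c(s_i)}\Bigr)\qquad(i\ge0).
\]
These numbers depend only on $t$ and $\varepsilon$, and $s_i\le s_k$ for $i\le k$. Choose $n>s_k$ with $s_k^2\le\varepsilon n$ and $\mathrm{ex}_2(n,T)\ge(\alpha-\varepsilon)n$, and let $G$ be an extremal $T$-free graph on an $n$-set $V$.

\emph{Choice of the threshold.} The degrees in $G$ sum to at most $2tn$. The $k+1>2t/\varepsilon$ sets $\{v:\varepsilon_{i+1}n\le\deg v<\varepsilon_in\}$, $0\le i\le k$, are disjoint, so one of them has degree sum at most $\varepsilon n$. Fix such an $i$ and call the set $D$. Let $S=\{v:\deg v\ge\varepsilon_in\}$ and $U=V\setminus S$. Then $|S|\le s_i<n$.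

\emph{Rare patterns.} A \emph{copy} of a pattern $(\tau,\chi)$ over $S$ is a copy of $\tau$ in $G[U]$ in which the image of each vertex $v$ is adjacent in $G$ to all vertices of $\chi(v)$. A pattern is \emph{rare} if it does not have $t$ pairwise vertex-disjoint copies. A maximal family of disjoint copies of a rare pattern covers at most $t^2$ vertices, and these meet every copy. So there is a set $Z\subset U$ with $|Z|\le t^2c(s_i)$ that meets every copy of every rare pattern. Let $G'$ be obtained from $G$ by deleting all edges that meet $D\cup Z$ and all edges inside $S$. A vertex of $Z\setminus D$ has degree less than $\varepsilon_{i+1}n$, so the number of deleted edges is at most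
\[
\varepsilon n+|Z|\,\varepsilon_{i+1}n+s_i^2\le3\varepsilon n ,
\]
and $e(G')\ge(\alpha-4\varepsilon)n$.

\emph{The graphs $G_N$.} For $N\ge n$ let $G_N$ consist of $S$, of $q=\lfloor(N-|S|)/|U|\rfloor$ disjoint copies of $G'[U]$, each joined to $S$ as in $G'$, and of isolated vertices, $N$ vertices in all. Since $G'$ has no edge inside $S$, every edge of $G'$ is copied $q$ times. So $e(G_N)/N=q\,e(G')/N\to e(G')/|U|\ge e(G')/n\ge\alpha-4\varepsilon$ as $N\to\infty$.

\emph{$G_N$ is $T$-free.} Suppose that $T\subset G_N$, and let $X=V(T)\cap S$. No edge of $T$ lies inside $X$. Let $\tau$ be a component of $T-X$, and let $\chi(v)$ be the set of neighbors of $v$ in $T$ that lie in $X$. Since $T$ has no isolated vertex and $G_N$ has no edges between different copies of $U$, the tree $\tau$ lies in a single copy of $U$. Projecting it to $U$ gives a copy of the pattern $(\tau,\chi)$. Every vertex of $\tau$ lies on an edge of $T$, so its projection lies on an edge of $G'$ and is not in $Z$. This copy avoids $Z$, so $(\tau,\chi)$ is not rare.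

Now embed the components of $T-X$ in $G[U]$ one after another, as disjoint copies of their patterns. Before each step at most $t-1$ vertices of $U$ are occupied, and each of them lies in at most one of $t$ disjoint copies of the current pattern, so one copy is free. Together with $X$, these copies contain all edges of $T$. Thus $T\subset G$, a contradiction.

Hence $\liminf_N\mathrm{ex}_2(N,T)/N\ge\alpha-4\varepsilon$ for every $\varepsilon\in(0,1)$, and the limit exists.
\end{proof}

\begin{thebibliography}{1}

\bibitem{FJKMV}
Zolt\'an F\"uredi, Tao Jiang, Alexandr Kostochka, Dhruv Mubayi, Jacques Verstra\"ete,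
\emph{Hypergraphs not containing a tight tree with a bounded trunk},
arXiv:1712.04081 (2017).

\end{thebibliography}
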